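# Completeness of hyperbolic level sets of homogeneous polynomials

## 1. Level curves in a quadrant

We start in the plane, with a calculation that fits on one board. Let $h(x,y)$ be a homogeneous polynomial of degree $k\ge2$ which is positive on the open quadrant $Q=\{x>0,\,y>0\}$ and vanishes on the two half-axes bounding $Q$. Put
$$\mathcal C=\{p\in Q: h(p)=1\},\qquad g=-\tfrac1k\,\partial^2h\big|_{T\mathcal C\times T\mathcal C}.$$
Assume that $g$ is positive definite, so that it is a Riemannian metric on the curve $\mathcal C$. Does $\mathcal C$ have infinite length at both ends?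

**A formula for $g$.** The purpose is to write $g$ in one coordinate. Let $u=x/y$, $P(u)=h(u,1)$ and $f=P^{1/k}$ on $(0,\infty)$. Then $h(x,y)^{1/k}=y\,f(u)$, so $\mathcal C$ is parametrized by $\sigma(u)=v(u)/f(u)$ with $v(u)=(u,1)$, $u\in(0,\infty)$; in particular $\mathcal C$ is connected. Differentiating $h(\sigma(u))=1$ once gives $dh_\sigma(\sigma')=0$, and differentiating twice gives $\partial^2h_\sigma(\sigma',\sigma')+dh_\sigma(\sigma'')=0$. Hence $g(\sigma',\sigma')=\frac1k dh_\sigma(\sigma'')$. By Euler's identity $dh_\sigma(\sigma)=k$, so $dh_\sigma(v)=kf$. From $\sigma'=v'/f+(1/f)'v$ and $dh_\sigma(\sigma')=0$ we get $dh_\sigma(v')=-f(1/f)'\,kf=kf'$. Since $v''=0$, we have $\sigma''=2(1/f)'v'+(1/f)''v$, and therefore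
$$\tfrac1k dh_\sigma(\sigma'')=2(1/f)'f'+(1/f)''f=-\frac{2f'^2}{f^2}+\frac{2f'^2}{f^2}-\frac{f''}{f}=-\frac{f''}f .$$
So
$$g=-\frac{f''}{f}\,du^2=\frac{(k-1)P'^2-kPP''}{k^2P^2}\,du^2, \tag{1}$$
the second form following from $f=P^{1/k}$ by direct differentiation. For $h=xy$ we have $f=\sqrt u$ and $g=\frac{du^2}{4u^2}$: the length is infinite at both ends.

**Proposition 1.** Under these assumptions $(\mathcal C,g)$ is complete.

*Proof.* We show that the end $u\to0$ has infinite length. The end $u\to\infty$ then follows by applying this to $h(y,x)$, since swapping $x$ and $y$ replaces $u$ by $1/u$. A metric on an interval with infinite length at both ends is isometric to $\mathbb R$ by arc length, hence complete.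

$P$ is a polynomial of degree at most $k$, positive on $(0,\infty)$, with $P(0)=h(0,1)=0$. So $P(u)=u^mr(u)$ with $1\le m\le k$ and $r(0)>0$. Put $\mu=m/k$ and $\psi=\log f=\mu\log u+\frac1k\log r(u)$. As $u\to0$, $\psi'=\mu/u+O(1)$ and $\psi''=-\mu/u^2+O(1)$, so
$$-\frac{f''}{f}=-\psi''-\psi'^2=\frac{\mu(1-\mu)}{u^2}+O\Big(\frac1u\Big).$$
If $m<k$, then $\mu(1-\mu)>0$ and the length near $0$ is at least a positive multiple of $\int_0\frac{du}u=\infty$. If $m=k$, then $P=cu^k$, because $\deg P\le k$; then $f$ is linear, $f''=0$, and $g=0$, contrary to assumption. $\blacksquare$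

**The polynomial hypothesis matters.** It was used to exclude $m=k$. Take the non-polynomial function $h(x,y)=\big(\frac{xy}{x+y}\big)^k$, $k>1$, which is real-analytic and homogeneous of degree $k$ on $Q$. Here $f=\frac u{1+u}$, so the derivation of (1) gives $g=\frac{2\,du^2}{u(1+u)^2}>0$. The curve is $\frac1x+\frac1y=1$, that is, $(x-1)(y-1)=1$ with $x,y>1$, which is closed in $\mathbb R^2$. Its total length is $\sqrt2\int_0^\infty\frac{du}{\sqrt u\,(1+u)}=\sqrt2\,\pi$. It is incomplete.

So in the plane an expansion at each of the two boundary rays settles the matter. In more variables there is a whole boundary of rays, curves may approach it in many ways, and $h$ may vanish on it in a complicated manner. What replaces the expansion?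

## 2. Hypersurfaces, and what a second tangent direction changes

**Definition.** Let $n\ge1$. A *centroaffine hypersurface* is a connected smooth hypersurface $\mathcal H\subset\mathbb R^{n+1}\setminus\{0\}$ such that the position vector field $\xi(p)=p$ is transversal to $T_p\mathcal H$ at every $p\in\mathcal H$. With $D$ the flat connection of $\mathbb R^{n+1}$, the Gauss formula
$$D_XY=\nabla_XY+g(X,Y)\,\xi\qquad(X,Y\text{ tangent to }\mathcal H)$$
defines a symmetric tensor $g$ on $\mathcal H$. The hypersurface is *hyperbolic* if $g$ is positive definite; then $g$ is called the *centroaffine metric*.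

Suppose that $\mathcal H$ is a connected component of $\{h=1\}$ with $h$ homogeneous of degree $k$. Euler's identity gives $dh_p(p)=k\ne0$ on $\{h=1\}$, so the level set is a smooth hypersurface with the subspace topology, transversal to $\xi$. Differentiating $dh(Y)=0$ along $X$ gives $\partial^2h(X,Y)+dh(D_XY)=0$, and $dh(D_XY)=g(X,Y)\,dh(\xi)=k\,g(X,Y)$. Hence
$$g=-\tfrac1k\,\partial^2h\big|_{T\mathcal H\times T\mathcal H}. \tag{2}$$

**Example.** Let $h=x_0^2-x_1^2-\dots-x_n^2$ and $\mathcal H=\{h=1,\ x_0>0\}$. By (2), $g(X,X)=-h(X)$. Write $p=(p_0,p')$ and $X=(X_0,X')$. If $X$ is tangent at $p$, then $X_0p_0=\langle X',p'\rangle$, so $X_0^2p_0^2\le|X'|^2|p'|^2=|X'|^2(p_0^2-1)$, which forces $X_0^2<|X'|^2$ unless $X=0$. So $\mathcal H$ is hyperbolic, and it is the hyperboloid model of hyperbolic space.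

For $n\ge1$ and $k\ge2$ let $\mathcal S(n,k)$ be the following statement: *for every homogeneous polynomial $h:\mathbb R^{n+1}\to\mathbb R$ of degree $k$ and every connected component $\mathcal H$ of $\{h=1\}$ which is a hyperbolic centroaffine hypersurface and is closed in $\mathbb R^{n+1}$, the centroaffine metric of $\mathcal H$ is complete.*

The problem comes from Vicente Cortés, Marc Nardmann, Stefan Suhr, "Completeness of hyperbolic centroaffine hypersurfaces", arXiv:1407.3251 (2014). The known results are that $\mathcal S(1,k)$ holds for all $k\ge2$ and that $\mathcal S(n,2)$, $\mathcal S(n,3)$ hold for all $n\ge1$. The question is for which $n\ge2$, $k\ge4$ the statement $\mathcal S(n,k)$ holds. The answer is: for all of them.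

**Theorem A.** Let $n\ge1$, $k\ge2$, let $h:\mathbb R^{n+1}\to\mathbb R$ be a homogeneous polynomial of degree $k$, and let $\mathcal H$ be a connected component of $\{h=1\}$ which is a hyperbolic centroaffine hypersurface, closed in $\mathbb R^{n+1}$. Then the centroaffine metric $g$ of $\mathcal H$ is complete.

**Theorem B.** In the situation of Theorem A, $U=\mathbb R_{>0}\mathcal H$ is an open convex cone whose closure contains no line. Let $d_{\rm Hilb}$ be its Hilbert metric. Then for all $x,y\in\mathcal H$
$$k^{-13/2}\Big\lfloor \frac{d_{\rm Hilb}(x,y)}{2\log(1+k^2)}\Big\rfloor\ \le\ d_g(x,y)\ \le\ \sqrt{k^3/2}\;\,d_{\rm Hilb}(x,y).$$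
So $(\mathcal H,g)$ is quasi-isometric to the Hilbert geometry of $U$, with constants depending only on $k$ (not on $n$, $h$).

**Theorem C.** Let $h$ be a homogeneous polynomial of degree $k\ge 2$ and let $\mathcal H$ be a connected component of the open subset of hyperbolic points of the hypersurface $\{h=1\}$ (points $p$ with $-\partial^2h_p>0$ on $\ker dh_p$). Then $g$ is complete $\iff$ $\mathcal H$ is closed in $\mathbb R^{n+1}$ $\iff$ $\mathcal H$ is a connected component of $\{h=1\}$.

Here $d_g$ is the infimum of $g$-lengths of piecewise $C^1$ curves, and complete means that $d_g$-Cauchy sequences converge. By the Hopf–Rinow theorem this holds as soon as closed $d_g$-bounded sets are compact. The Hilbert metric is defined in Section 4.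

**Why plane sections do not suffice.** A natural first attempt is to cut $\mathcal H$ by planes $E$ through $0$ and a fixed point $x\in\mathcal H$. The restriction $h|_E$ is a polynomial, the metric (2) of the curve $\mathcal H\cap E$ is the restriction of $g$, and Section 3 will show that $U\cap E$ is an open sector of opening less than $\pi$ with $h=0$ on its boundary. So Proposition 1 applies after a linear change of coordinates, and each curve $\mathcal H\cap E$ has infinite length in both directions. But completeness concerns all curves. To see that the inference is invalid for metrics in general, take $\lambda^2(dx^2+dy^2)$ on $\mathbb R^2$ with $\lambda=\exp\big(-\chi(y-x^2)\rho(x)\big)$, where $\chi$ is a smooth cutoff with values in $[0,1]$ supported in $(-1,1)$ with $\chi(0)=1$, and $\rho$ is smooth with $\rho=0$ for $x\le0$ and $\rho=x$ for $x\ge1$. Each line through the origin meets $\{|y-x^2|<1\}$ in a bounded set, so $\lambda=1$ far out on it and its length is infinite in both directions. The half-parabola $y=x^2$, $x\ge1$, has length $\int_1^\infty e^{-x}\sqrt{1+4x^2}\,dx<\infty$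 and leaves every compact set. This metric is incomplete.

**Why a pointwise lower bound does not suffice.** To control all curves one would like $g$ to dominate, at each point, a multiple $c(k)>0$ of the scale-invariant length element, which for the quadrant is $|du|/u$. For $s>0$ take
$$h_s=xy(x^2+sxy+y^2),\qquad P=u^3+su^2+u,\qquad k=4 .$$
The numerator in (1) is
$$3P'^2-4PP''=3(u^2-1)^2+4su\,(u^2+su+1), \tag{3}$$
as one checks by expanding both sides to $3u^4+4su^3+(4s^2-6)u^2+4su+3$. It is positive for $u>0$, so the curve is hyperbolic. At $u=1$ we have $P=2+s$, and (1) gives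
$$g=\frac{4s(2+s)}{16(2+s)^2}\,du^2=\frac{s}{4(2+s)}\,du^2 .$$
As $s\to0$ the coefficient tends to $0$, whereas $du^2/u^2=du^2$ at $u=1$. So no such $c(k)$ exists, already for $n=1$, $k=4$. A lower bound by a constant depending on $k$ alone can hold only after integration along a piece of curve of definite size. This is also why a floor function appears in Theorem B.

**The integrated quantity.** Let $F=h^{1/k}$. We shall see that $F$ is concave and that $g=-\partial^2F$ on $T\mathcal H$. Then $g$ measures how fast the covector $dF$ turns: a $g$-short curve from $x$ to $y$ changes $dF$ very little. If $dF$ takes almost the same value on $y-x$ at $x$ as at $y$, the concave function $F$, which equals $1$ at both ends, is almost constant on $[x,y]$. Hence so is the polynomial $h$. A polynomial of degree at most $k$ which is almost constant on a segment is almost constant slightly beyond the segment. So $h$ cannot have a zero just beyond the segment, although such a zero is there if $x$ and $y$ are at the right distance. The next sections make each of these sentences quantitative.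

## 3. The cone over $\mathcal H$ is convex and contains no line

From here to the end of Section 9, $h$ and $\mathcal H$ are as in Theorem A. Put $U=\mathbb R_{>0}\mathcal H$ and $F=h^{1/k}$ on $U$. By transversality of $\xi$ the map $(t,p)\mapsto tp$ on $\mathbb R_{>0}\times\mathcal H$ is a local diffeomorphism, so $U$ is open; it is connected because $\mathbb R_{>0}\times\mathcal H$ is. For $p\in\mathcal H$, $t>0$ we have $h(tp)=t^k$. So $h>0$ on $U$ and $\mathcal H=\{x\in U:h(x)=1\}=\{x\in U:F(x)=1\}$.

**Step 1: $h=0$ on $\partial U$.** This is where closedness of $\mathcal H$ enters. Let $q\in\partial U$. As $U$ is open, $q\notin U$; write $q=\lim t_ip_i$ with $t_i>0$, $p_i\in\mathcal H$. Then $h(q)=\lim t_i^k\ge0$. If $h(q)>0$, then $t_i\to t:=h(q)^{1/k}>0$, so $p_i\to q/t$. Since $\mathcal H$ is closed, $q/t\in\mathcal H$ and $q\in U$, a contradiction.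

**Step 2: $g$ is minus the Hessian of $F$.** The purpose is to replace $h$ by a function whose Hessian has a sign. $F$ is smooth, positive and homogeneous of degree $1$ on $U$. Its differential is homogeneous of degree $0$, so Euler's identity gives $\partial^2F_p(p,\cdot)=0$. From
$$\partial^2F=\tfrac1k h^{\frac1k-1}\partial^2h+\tfrac1k\big(\tfrac1k-1\big)h^{\frac1k-2}\,dh\otimes dh$$
we get, for $p\in\mathcal H$ and $X,Y\in T_p\mathcal H=\ker dh_p$, that $\partial^2F_p(X,Y)=\frac1k\partial^2h_p(X,Y)$. By (2),
$$g=-\partial^2F\big|_{T\mathcal H\times T\mathcal H}. \tag{4}$$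
Since $\mathbb R^{n+1}=\mathbb Rp\oplus T_p\mathcal H$ and $g$ is positive definite, $\partial^2F_p\le0$ with kernel exactly $\mathbb Rp$ for $p\in\mathcal H$. As $\partial^2F$ is homogeneous of degree $-1$, the same holds for every $p\in U$. In particular $F$ is concave on every segment contained in $U$.

**Step 3: $U$ is convex.** Let $x,y\in U$, let $c:[0,1]\to U$ be a path from $x$ to $y$, and let $S=\{s\in[0,1]:[x,c(s)]\subset U\}$. We show $S=[0,1]$ by connectedness. Clearly $0\in S$, and $S$ is open because $U$ is open and segments are compact. Let $s_i\in S$ with $s_i\to s$, and put $\delta=\min_{[0,1]}F\circ c>0$. On $[x,c(s_i)]\subset U$ the function $F$ is concave with end values at least $\delta$, so $F\ge\delta$ there. In the limit, $[x,c(s)]\subset\overline U$ and $h\ge\delta^k>0$ on $[x,c(s)]$. By Step 1 this segment avoids $\partial U$, so it lies in $U$ and $s\in S$. Hence $S$ is closed, $S=[0,1]$, and $[x,y]\subset U$.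

**Step 4: $F$ is monotone for the cone.** By Step 3, $F$ is concave on the convex cone $U$. By Step 1, $h\ge 0$ on $\overline U$, so $F=h^{1/k}$ extends continuously to $\overline U$, vanishing on $\partial U$; the extension is concave and 1-homogeneous. Next,
$$U+\overline U\subset U. \tag{5}$$
Indeed, let $u\in U$ and $v=\lim v_i$ with $v_i\in U$. For large $i$ the point $u+v-v_i$ is in $U$, and $u+v=(u+v-v_i)+v_i\in U+U\subset U$. Finally, concavity and homogeneity give $F(u+v)=2F\big(\frac{u+v}2\big)\ge F(u)+F(v)$, so
$$F(u+v)\ge F(u)\qquad(u,v\in\overline U). \tag{6}$$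

**Step 5: $\overline U$ contains no line, that is, $\overline U\cap(-\overline U)=\{0\}$.** This will make the order of the next section antisymmetric. Suppose $\pm v\in\overline U$, $v\ne0$, and let $x\in U$. By (5), $x+tv\in U$ for all $t\in\mathbb R$. The function $t\mapsto F(x+tv)$ is positive and concave on all of $\mathbb R$, hence constant: it lies below each of its tangent lines, and a tangent line of nonzero slope takes negative values. So $\partial^2F_x(v,v)=0$, and Step 2 gives $v=cx$ with $c\ne0$. Then $0=x-\frac1cv\in U$, contradicting $h(0)=0$.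

For $n=1$ these steps say that $U$ is an open sector of opening less than $\pi$ with $h=0$ on its boundary rays. A linear map takes it to the quadrant $Q$, and (2) is compatible with linear maps. So Proposition 1 contains $\mathcal S(1,k)$. For general $n$, the same reasoning applies to $U\cap E$ for a plane $E$ through $0$ meeting $U$: it is an open convex cone in $E$ whose closure contains no line, and its boundary in $E$ lies in $\partial U$. This justifies the claim about plane sections in Section 2.

## 4. Order, norms and two metrics on the cone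

**Definition.** Write $u\le v$ if $v-u\in\overline U$. For $z\in U$ and $e\in\mathbb R^{n+1}$ put
$$|e|_z=\min\{\lambda\ge0:-\lambda z\le e\le\lambda z\}.$$
For $u,v\in U$ put $M(u/v)=\min\{\lambda>0:u\le\lambda v\}$ and
$$d_T(u,v)=\log\max\{M(u/v),M(v/u),1\},\qquad d_{\rm Hilb}(u,v)=\log\big(M(u/v)M(v/u)\big).$$
These are the Thompson metric and the Hilbert metric.

**Example.** If $U=Q$ is the quadrant, $u\le v$ means $u_i\le v_i$ for $i=1,2$. So $|e|_z=\max_i|e_i|/z_i$ and $M(u/v)=\max_iu_i/v_i$. Hence $d_T(u,v)=\max_i|\log u_i-\log v_i|$, and $d_{\rm Hilb}(u,v)=|w(u)-w(v)|$ with $w=\log(u_1/u_2)$. The length element of $d_{\rm Hilb}$ is the $|du|/u$ of Section 2 in the coordinate $u=x/y$.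

We collect the properties that the proof needs.

*Order.* As $\overline U$ is a convex cone, $\le$ is transitive and compatible with addition and with multiplication by positive numbers; it is antisymmetric by Step 5.

*Norm.* $|\cdot|_z$ is finite: since $z\in U$ and $U$ is open, $z\pm e/\lambda\in U$ for large $\lambda$. The minimum exists because $\overline U$ is closed. Homogeneity and the triangle inequality are immediate, and $|e|_z=0$ means $\pm e\in\overline U$, so $e=0$. Thus $|\cdot|_z$ is a norm on $\mathbb R^{n+1}$, equivalent to any other. Also $|e|_{cz}=c^{-1}|e|_z$ for $c>0$.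

*The numbers $M(u/v)$.* The set $\{\lambda\ge0:\lambda v-u\in\overline U\}$ is closed and nonempty, since $v-u/\lambda\in U$ for large $\lambda$. It does not contain $0$, because $-u\in\overline U$ contradicts Step 5. So the minimum exists. By (5), the inequality $u\le\lambda v$ holds for every $\lambda\ge M(u/v)$. By transitivity $M(u/w)\le M(u/v)M(v/w)$.

*$d_T$ is a metric on $U$.* Symmetry is clear, and the triangle inequality follows from the last inequality. If $d_T(u,v)=0$, then $u\le v\le u$, so $u=v$.

*$d_T$ is continuous.* If $|y'-y|_y\le\varepsilon<1$, then $(1-\varepsilon)y\le y'\le(1+\varepsilon)y$, so $M(y'/y)\le1+\varepsilon$ and $M(y/y')\le(1-\varepsilon)^{-1}$. Hence $d_T(y,y')\le-\log(1-\varepsilon)$, and continuity follows from the triangle inequality.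

*Balls of $d_T$ are compact.* For $x\in U$ and $\Lambda\ge1$, the ball $\{y\in U:d_T(x,y)\le\log\Lambda\}$ is the set of $y$ with $\Lambda^{-1}x\le y\le\Lambda x$. All such $y$ in $\mathbb R^{n+1}$ lie in $U$, because $\Lambda^{-1}x+\overline U\subset U$ by (5). The set is closed in $\mathbb R^{n+1}$, and it is bounded since $|y|_x\le\Lambda$ on it. So it is compact.

*Comparison on $\mathcal H$.* If $x,y\in\mathcal H$ and $y\le\lambda x$, then (6) gives $1=F(y)\le F(\lambda x)=\lambda$. So $M(x/y),M(y/x)\ge1$ on $\mathcal H$, and the logarithm of the larger of the two compares with the sum of the logarithms as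
$$d_T\le d_{\rm Hilb}\le2d_T\qquad\text{on }\mathcal H. \tag{7}$$
In particular $d_{\rm Hilb}$ is a metric on $\mathcal H$. Since $M(su/tv)=\frac st M(u/v)$ for $s,t>0$, $d_{\rm Hilb}$ depends only on the rays of $u$ and $v$. The Hilbert geometry of $U$ is the set of rays of $U$ with this metric, and $\mathcal H$ meets each ray in exactly one point.

## 5. Bernstein's inequality bounds $-\partial^2F$ from above

To say that a $g$-short curve changes $dF(e)$ little, we shall use Cauchy–Schwarz: $|\partial^2F(\gamma',e)|$ is at most $\sqrt{g(\gamma',\gamma')}$ times $\sqrt{-\partial^2F(e,e)}$. So we need an upper bound for the second factor.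

We recall Bernstein's inequality: a real trigonometric polynomial $q$ of degree at most $k$ satisfies $\|q'\|_\infty\le k\|q\|_\infty$. The function $\sin k\theta$ gives equality.

**Lemma 2.** For $z\in U$ and $e\in\mathbb R^{n+1}$,
$$-\partial^2F_z(e,e)\le2k^3F(z)\,|e|_z^2 .\tag{8}$$

*Proof.* Both sides are homogeneous of degree $-1$ in $z$ and of degree $2$ in $e$, and the case $e=0$ is trivial. So let $F(z)=1$ and $|e|_z=1$.

**Step 1: bounds for $F$ along the line.** We have $z\pm e\in\overline U$, so $z+te\in U$ for $|t|<1$ by (5). The function $\varphi(t)=F(z+te)$ is concave and nonnegative on $[-1,1]$, smooth inside, with $\varphi(0)=1$. It lies below its tangent at $0$, so $0\le\varphi(\pm1)\le1\pm\varphi'(0)$. Hence $|\varphi'(0)|\le1$, and $\varphi(t)\le1+\varphi'(0)t\le1+|t|$.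

**Step 2: bound for the second derivative of the polynomial.** Let $p(t)=h(z+te)=\varphi(t)^k$, a polynomial of degree at most $k$. Put $\tau=2/k\le1$. On $[-\tau,\tau]$, Step 1 gives
$$0\le p\le M:=(1+\tau)^k\le\exp(2).$$
The function $q(\theta)=p(\tau\sin\theta)-M/2$ is a trigonometric polynomial of degree at most $k$ with $|q|\le M/2$. Bernstein's inequality, applied twice, gives $|q''(0)|\le k^2M/2$. Since $q''(\theta)=\tau^2\cos^2\theta\,p''(\tau\sin\theta)-\tau\sin\theta\,p'(\tau\sin\theta)$, we have $q''(0)=\tau^2p''(0)$. So
$$|p''(0)|\le\frac{k^2M}{2\tau^2}=\frac{k^4M}8\le\frac{\exp(2)}8\,k^4\le k^4 .$$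

**Step 3: back to $F$.** Differentiating $p=\varphi^k$ twice at $0$, where $\varphi=1$, gives $p''(0)=k\varphi''(0)+k(k-1)\varphi'(0)^2$. Therefore
$$-\partial^2F_z(e,e)=-\varphi''(0)=-\tfrac1kp''(0)+(k-1)\varphi'(0)^2\le k^3+k-1\le2k^3.\qquad\blacksquare$$

The scale $\tau=2/k$ balances two effects: on this scale $(1+\tau)^k$ stays bounded, and dividing by $\tau^2$ costs only a power of $k$. As a check, for $h=xy$ one finds $-\partial^2F_z(e,e)/F(z)=\frac14\big(\frac{e_1}{z_1}-\frac{e_2}{z_2}\big)^2\le|e|_z^2$, consistent with (8).

## 6. Chebyshev's inequality forces $dF$ to change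

Let $T_k$ be the Chebyshev polynomial: $T_k(\cos\theta)=\cos k\theta$ and $T_k(\cosh r)=\cosh kr$.

**Chebyshev's inequality.** If $q$ is a real polynomial with $\deg q\le k$ and $|q|\le1$ on $[-1,1]$, then $|q(s)|\le T_k(|s|)$ for $|s|\ge1$.

*Proof.* For $|s|=1$ this is clear since $T_k(1)=1$. Replacing $q(s)$ by $q(-s)$ if necessary, suppose $|q(s)|>T_k(s)$ for some $s>1$, and put $c=T_k(s)/q(s)$, so $|c|<1$. The polynomial $r=T_k-cq$ has degree at most $k$. At the points $\cos(j\pi/k)$, $0\le j\le k$, $T_k$ equals $(-1)^j$ and $|cq|<1$, so $r$ has sign $(-1)^j$ there. This gives $k$ zeros in $(-1,1)$, and $s$ is one more. So $r\equiv0$, contradicting $r(1)>0$. $\blacksquare$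

From now on
$$\Lambda:=1+k^2,\qquad\ell:=\log\Lambda .$$
With this choice, two points of $\mathcal H$ at Thompson distance $\ell$ have a zero of $h$ on the line through them at relative distance $k^{-2}$ beyond one end of the segment. Over such a distance a polynomial of degree $k$ can grow only by a bounded factor.

**Lemma 3.** Let $x,y\in\mathcal H$ with $d_T(x,y)=\ell$, and $e=y-x$. Then
$$dF_x(e)-dF_y(e)\ge\frac2k .\tag{9}$$

*Proof.*

**Step 1: a zero just outside the segment.** By definition of $d_T$, both $\Lambda x-y$ and $\Lambda y-x$ lie in $\overline U$. They are not both in $U$; otherwise, $U$ being open, both would remain in $U$ for a slightly smaller $\Lambda$, and $d_T(x,y)$ would be less than $\ell$. So one of them lies in $\partial U$, where $h=0$ by Step 1 of Section 3. Now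
$$\Lambda x-y=k^2\big(x-k^{-2}e\big),\qquad\Lambda y-x=k^2\big(x+(1+k^{-2})e\big).$$
Hence the polynomial $p(t)=h(x+te)$, of degree at most $k$, satisfies $p(0)=p(1)=1$ and $p(t_*)=0$ for $t_*=-k^{-2}$ or $t_*=1+k^{-2}$.

**Step 2: a small change of slope makes $p$ nearly constant on $[0,1]$.** The segment $[x,y]$ lies in $U$. There $\varphi(t)=F(x+te)=p(t)^{1/k}$ is concave with $\varphi(0)=\varphi(1)=1$, so $\varphi\ge1$ on $[0,1]$, and
$$a:=\varphi'(0)=dF_x(e)\ge0,\qquad b:=-\varphi'(1)=-dF_y(e)\ge0.$$
Let $\delta=a+b$; this is the left side of (9). The graph of $\varphi$ lies below its tangents at $0$ and $1$: $\varphi(t)-1\le at$ and $\varphi(t)-1\le b(1-t)$. If $\delta>0$, average these two bounds with weights $\frac b{a+b}$ and $\frac a{a+b}$: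
$$\varphi(t)-1\le\frac{b\cdot at+a\cdot b(1-t)}{a+b}=\frac{ab}{a+b}\le\frac\delta4 .$$
If $\delta=0$, then $\varphi\le 1$ and the bound holds too. So $\eta:=\max_{[0,1]}p-1$ satisfies
$$0\le\eta\le\Big(1+\frac\delta4\Big)^k-1. \tag{10}$$

**Step 3: the zero forces $\eta$ to be large.** If $\eta=0$, then $p=1$ on $[0,1]$, so $p\equiv1$, contradicting $p(t_*)=0$. So $\eta>0$. On $[0,1]$ we have $1\le p\le1+\eta$, that is, $|p-1-\frac\eta2|\le\frac\eta2$. Apply Chebyshev's inequality to $\frac2\eta\big(p-1-\frac\eta2\big)$ in the variable $s=2t-1$. For both possible values of $t_*$ we have $|2t_*-1|=1+2/k^2$. So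
$$1+\frac\eta2=\Big|p(t_*)-1-\frac\eta2\Big|\le\frac\eta2\,T_k\Big(1+\frac2{k^2}\Big). \tag{11}$$
From the power series, $\cosh\sqrt{2r}\ge1+r$ for $r\ge0$. With $r=2/k^2$ this is $\cosh\frac2k\ge1+\frac2{k^2}$, so $T_k(1+2/k^2)\le\cosh\big(k\cdot\frac2k\big)=\cosh2<3.77$. Now (11) gives $2+\eta\le3.77\,\eta$, so $\eta\ge2/2.77>0.72$.

**Step 4: conclusion.** By (10), $(1+\delta/4)^k\ge1+\eta>1.72>\exp\frac12$. Hence $\frac\delta4\ge\log\big(1+\frac\delta4\big)\ge\frac1{2k}$, which is $\delta\ge2/k$. $\blacksquare$

**Lemma 3 for the incomplete curve of Section 1.** There $F=\frac{xy}{x+y}$ and $dF=\frac{(y^2,x^2)}{(x+y)^2}$, which equals $(x^{-2},y^{-2})$ on the curve because $xy=x+y$ there. Parametrize the curve by $p_T=(1+\frac1T,1+T)$, fix $c>1$ and compare $p_T$ with $p_{cT}$ as $T\to\infty$. In the quadrant, $d_T(p_T,p_{cT})=\max_i|\log\text{ of coordinate ratios}|\to\log c$. With $e=p_{cT}-p_T=\big(\frac1{cT}-\frac1T,\,cT-T\big)$,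
$$dF_{p_T}(e)-dF_{p_{cT}}(e)=\Big(\tfrac1{cT}-\tfrac1T\Big)\Big[\tfrac1{(1+1/T)^2}-\tfrac1{(1+1/(cT))^2}\Big]+(cT-T)\Big[\tfrac1{(1+T)^2}-\tfrac1{(1+cT)^2}\Big]\longrightarrow0,$$
the last term being $O(1/T)$. So no positive lower bound as in (9) holds for this curve. It is Step 3 that is not available for it.

## 7. Short curves do not get far

**Proposition 4.** Let $\gamma:[0,1]\to\mathcal H$ be piecewise $C^1$ with $\gamma(0)=x$, $\gamma(1)=y$, $d_T(x,y)=\ell$ and $d_T(x,\gamma(s))\le\ell$ for all $s$. Then its $g$-length satisfies $L_g(\gamma)\ge k^{-13/2}$.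

*Proof.* Let $e=y-x$, a fixed vector.

**Step 1: the size of $e$ seen from $\gamma(s)$.** This is needed for Lemma 2. From $\Lambda^{-1}x\le y\le\Lambda x$ we get $-(1-\Lambda^{-1})x\le e\le(\Lambda-1)x$, and $1-\Lambda^{-1}\le\Lambda-1$, so $|e|_x\le\Lambda-1=k^2$. Since $d_T(x,\gamma(s))\le\ell$, we have $x\le\Lambda\gamma(s)$, so $\pm e\le|e|_x\,x\le\Lambda|e|_x\,\gamma(s)$. Hence
$$|e|_{\gamma(s)}\le\Lambda|e|_x\le k^2(1+k^2)\le\tfrac54k^4,$$
the last inequality because $k\ge2$.

**Step 2: the change of $dF(e)$ along $\gamma$.** Use Cauchy–Schwarz for the positive semidefinite form $-\partial^2F$, then (4) for $\gamma'$, which is tangent to $\mathcal H$, and (8) for $e$ with $F(\gamma)=1$: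
$$\Big|\frac d{ds}dF_{\gamma(s)}(e)\Big|=|\partial^2F_\gamma(\gamma',e)|\le\sqrt{g(\gamma',\gamma')}\,\sqrt{2k^3}\cdot\tfrac54k^4 .$$

**Step 3: comparison with Lemma 3.** Integrating over $[0,1]$ and using (9),
$$\frac2k\le dF_x(e)-dF_y(e)\le\tfrac54\sqrt2\,k^{11/2}L_g(\gamma).$$
So $L_g(\gamma)\ge\frac8{5\sqrt2}\,k^{-13/2}\ge k^{-13/2}$. $\blacksquare$

**Corollary 5.** For all $x,y\in\mathcal H$,
$$d_g(x,y)\ge k^{-13/2}\Big\lfloor\frac{d_T(x,y)}\ell\Big\rfloor. \tag{12}$$

*Proof.* We cut an arbitrary curve into pieces to which Proposition 4 applies. Let $\gamma$ be a piecewise $C^1$ curve in $\mathcal H$ from $x$ to $y$, and put $x_0=x$. As long as $d_T(x_j,y)\ge\ell$, let $x_{j+1}$ be the first point of $\gamma$ after $x_j$ with $d_T(x_j,x_{j+1})=\ell$. It exists by continuity of $d_T$, since $d_T(x_j,\cdot)$ goes from $0$ to a value at least $\ell$. Between $x_j$ and $x_{j+1}$ the curve stays at $d_T$-distance at most $\ell$ from $x_j$. So Proposition 4 applies to this piece, reparametrized on $[0,1]$, and its $g$-length is at least $k^{-13/2}$.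

It remains to count the pieces. By the triangle inequality $d_T(x,x_j)\le j\ell$. If $j+1\le d_T(x,y)/\ell$, then $d_T(x_j,y)\ge d_T(x,y)-j\ell\ge\ell$, so the step from $x_j$ to $x_{j+1}$ is possible. Hence there are at least $\lfloor d_T(x,y)/\ell\rfloor$ steps. Take the infimum over $\gamma$. $\blacksquare$

## 8. Proof of Theorem A

Let $x\in\mathcal H$, $R>0$, and let $y\in\mathcal H$ with $d_g(x,y)\le R$. By (12), $\lfloor d_T(x,y)/\ell\rfloor\le k^{13/2}R$, so $y$ lies in
$$K=\{y\in U:d_T(x,y)\le\ell\,(k^{13/2}R+1)\}.$$
By Section 4, $K$ is compact, and $\mathcal H$ is closed in $\mathbb R^{n+1}$, so $K\cap\mathcal H$ is compact. Thus every closed $d_g$-bounded subset of $\mathcal H$ is a closed subset of a compact set, hence compact. By Hopf–Rinow, $g$ is complete. $\blacksquare$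

Hence $\mathcal S(n,k)$ holds for all $n\ge2$, $k\ge4$, and indeed for all $n\ge1$, $k\ge2$.

## 9. Comparison with the Hilbert metric: proof of Theorem B

The properties of $U$ are Steps 3 and 5 of Section 3. By (7), $d_T\ge\frac12d_{\rm Hilb}$ on $\mathcal H$, and $\ell=\log(1+k^2)$, so (12) is the lower bound of Theorem B. It remains to prove the upper bound. Let $x\ne y$ in $\mathcal H$ and $e=y-x$. By convexity, $\{t\in\mathbb R:x+te\in U\}$ is an open interval $(\alpha,\beta)\supset[0,1]$.

**Step 1: $\alpha$ and $\beta$ are finite.** Suppose $\beta=\infty$. Then $\varphi(t)=F(x+te)$ is positive and concave on $[0,\infty)$, hence nondecreasing there. With $\varphi(0)=\varphi(1)=1$ it is constant on $[0,1]$. So $\partial^2F_x(e,e)=\varphi''(0)=0$, and $e=cx$ by Step 2 of Section 3, that is, $y=(1+c)x$. Here $1+c\ne0$ since $0\notin U$, and $1+c<0$ is impossible because $x$ and $-x$ cannot both lie in $U$ (Step 5 of Section 3). So $1=F(y)=1+c$, which gives $x=y$, a contradiction. For $\alpha=-\infty$ exchange $x$ and $y$, which replaces $t$ by $1-t$.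

So $\alpha<0$ and $\beta>1$ are finite, and $x+\alpha e,\ x+\beta e\in\overline U\setminus U$. Moreover
$$x+te\in\overline U\iff\alpha\le t\le\beta . \tag{13}$$
For if $x+te\in\overline U$ with $t>\beta$, then $x+\beta e$ would be a convex combination of $x+te$ and $x\in U$ with positive weight on $x$, hence in $U$ by (5). The case $t<\alpha$ is the same.

**Step 2: the $g$-length of the projected segment.** We project the segment to $\mathcal H$ and bound the length of the resulting curve. Let $z=z(t)=x+te$ and $\sigma(t)=z/F(z)\in\mathcal H$, $t\in[0,1]$. Then $\sigma'$ equals $e/F(z)$ plus a multiple of $z$, and $\partial^2F_\sigma$ annihilates $z$. With homogeneity of degree $-1$,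
$$g(\sigma',\sigma')=-\frac{\partial^2F_{z/F(z)}(e,e)}{F(z)^2}=-\frac{\partial^2F_z(e,e)}{F(z)} .$$
Since $\partial^2F_z$ annihilates $z$, we may replace $e$ by $e+sz$ for any $s\in\mathbb R$, and (8) gives
$$g(\sigma',\sigma')\le2k^3\,|e+sz|_z^2\qquad\text{for every }s\in\mathbb R.$$

**Step 3: the best $s$.** We have $z-(t-\alpha)e=x+\alpha e\in\overline U$ and $z+(\beta-t)e=x+\beta e\in\overline U$, so
$$-\frac1{\beta-t}\,z\le e\le\frac1{t-\alpha}\,z .$$
Choosing $s$ as minus the midpoint of the two coefficients gives $|e+sz|_z\le\frac12\big(\frac1{t-\alpha}+\frac1{\beta-t}\big)$. Therefore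
$$d_g(x,y)\le\sqrt{\frac{k^3}2}\int_0^1\Big(\frac1{t-\alpha}+\frac1{\beta-t}\Big)dt=\sqrt{\frac{k^3}2}\;\log\Big(\frac{1-\alpha}{-\alpha}\cdot\frac\beta{\beta-1}\Big).$$

**Step 4: the logarithm is $d_{\rm Hilb}(x,y)$.** For $\lambda>1$ we have
$$\lambda x-y=(\lambda-1)\Big(x-\frac1{\lambda-1}e\Big),\qquad\lambda y-x=(\lambda-1)\Big(y+\frac1{\lambda-1}e\Big).$$
By (13) the first is in $\overline U$ if and only if $\frac1{\lambda-1}\le-\alpha$, that is, $\lambda\ge\frac{1-\alpha}{-\alpha}$. The second is in $\overline U$ if and only if $1+\frac1{\lambda-1}\le\beta$, that is, $\lambda\ge\frac\beta{\beta-1}$. For $\lambda\le1$ neither is in $\overline U$. Indeed, $\lambda x-y\in\overline U$ would give $-e=(\lambda x-y)+(1-\lambda)x\in\overline U$, so $x-te\in U$ for all $t\ge0$ by (5), contradicting the finiteness of $\alpha$. Likewise $\lambda y-x\in\overline U$ would give $e=(\lambda y-x)+(1-\lambda)y\in\overline U$, contradicting the finiteness of $\beta$. So $M(y/x)=\frac{1-\alpha}{-\alpha}$ and $M(x/y)=\frac\beta{\beta-1}$, which proves the upper bound.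

**Step 5: quasi-isometry.** The bijection from $\mathcal H$ to the rays of $U$ carries $d_{\rm Hilb}$ on $\mathcal H$ to the Hilbert geometry. By $\lfloor r\rfloor\ge r-1$ the two bounds read
$$\frac{k^{-13/2}}{2\log(1+k^2)}\,d_{\rm Hilb}-k^{-13/2}\le d_g\le\sqrt{k^3/2}\;d_{\rm Hilb},$$
with constants depending only on $k$. $\blacksquare$

**Dependence on $k$ is unavoidable.** Let $h=xy^{k-1}$, $\mathcal H=\{h=1,\ x,y>0\}$, $a=1/k$. Then $F=x^ay^{1-a}$. On $T\mathcal H$ we have $F=1$ and $dF=0$, so $\partial^2\log F=\partial^2F$ there and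
$$g=-\partial^2\log F\big|_{T\mathcal H\times T\mathcal H}=a\frac{dx^2}{x^2}+(1-a)\frac{dy^2}{y^2}.$$
With $w=\log(x/y)$, the equation $a\log x+(1-a)\log y=0$ gives $\log x=(1-a)w$ and $\log y=-aw$. So $g=\big(a(1-a)^2+(1-a)a^2\big)dw^2=a(1-a)\,dw^2$. By the example in Section 4, $d_{\rm Hilb}=|\Delta w|$, so $d_g=\frac{\sqrt{k-1}}k\,d_{\rm Hilb}$, and the factor tends to $0$ as $k\to\infty$.

## 10. Components of the hyperbolic points that are not closed: proof of Theorem C

**Example.** Let $h=xy(x^2+y^2)$, $k=4$. By (1) and (3) with $s=0$, on the branch of $\{h=1\}$ in the quadrant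
$$-\tfrac14\partial^2h\big|_{T\times T}=\frac{3(u^2-1)^2}{16\,u^2(u^2+1)^2}\,du^2,\qquad u=x/y .$$
All points with $u\ne1$ are hyperbolic, and the point with $u=1$ is not. The part $u>1$ is a connected component of the set of hyperbolic points. It is not closed, and its length near $u=1$ is finite, so its metric is incomplete. Theorem C says that this is what always happens.

We use two facts. A set in $\mathbb R^N$ is *semialgebraic* if it is a finite union of sets given by finitely many polynomial equations and strict polynomial inequalities; the set $\{h=1,\ x>y>0\}$ of the example is one. By the Tarski–Seidenberg theorem, linear projections of semialgebraic sets are semialgebraic; moreover connected components of semialgebraic sets are semialgebraic. The curve selection lemma (Bochnak–Coste–Roy, *Real Algebraic Geometry*, Prop. 8.1.13) gives, for $A$ semialgebraic and $p\in\overline A\setminus A$, an analytic curve $\gamma:[0,\varepsilon)\to\mathbb R^N$ with $\gamma(0)=p$ and $\gamma((0,\varepsilon))\subset A$.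

*Proof of Theorem C.*

**Step 1: closed components.** We show that $\mathcal H$ is closed in $\mathbb R^{n+1}$ if and only if it is a component of $\{h=1\}$, and that then $g$ is complete. The set $\{h=1\}$ is closed in $\mathbb R^{n+1}$, and it is a smooth hypersurface transversal to $\xi$ because $dh_p(p)=k$. Positive definiteness of $-\partial^2h_p$ on $\ker dh_p$ is an open condition, so the set of hyperbolic points is open in $\{h=1\}$. Its component $\mathcal H$ is then open in $\{h=1\}$ and connected. If $\mathcal H$ is closed in $\mathbb R^{n+1}$, it is open, closed and connected in $\{h=1\}$, hence a component of it. Conversely, components of the closed set $\{h=1\}$ are closed. In this case Theorem A applies, and $g$ is complete.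

**Step 2: if $\mathcal H$ is not closed, an analytic arc leaves it.** Let $p\in\overline{\mathcal H}\setminus\mathcal H$; then $h(p)=1$. The set of non-hyperbolic points of $\{h=1\}$ is the projection to the $q$-coordinates of
$$\{(q,X):h(q)=1,\ X\ne0,\ dh_q(X)=0,\ \partial^2h_q(X,X)\ge0\},$$
which is semialgebraic. So the set of hyperbolic points is semialgebraic, and so is its connected component $\mathcal H$. By the curve selection lemma there is an analytic curve $\gamma:[0,\varepsilon)\to\mathbb R^{n+1}$ with $\gamma(0)=p$ and $\gamma((0,\varepsilon))\subset\mathcal H$.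

**Step 3: the arc has finite length, so $g$ is incomplete.** On $(0,\varepsilon/2]$ the function $g(\gamma',\gamma')=-\frac1k\partial^2h_\gamma(\gamma',\gamma')$ is bounded, since the right side is continuous on the compact interval $[0,\varepsilon/2]$. So $d_g(\gamma(t),\gamma(t'))\le C|t-t'|$ for some constant $C$, and $\gamma(t)$ is $d_g$-Cauchy as $t\to0$. If $g$ were complete, $\gamma(t)$ would converge with respect to $d_g$, hence in the manifold topology, to a point of $\mathcal H$. The manifold topology is the subspace topology from $\mathbb R^{n+1}$, in which $\gamma(t)\to p\notin\mathcal H$. This is a contradiction, so $g$ is incomplete. $\blacksquare$
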